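# Tree priorities on acyclic matching networks: regret of order $1/\epsilon$ at every depth

## 1. Drift $\epsilon$ suggests queues of height $1/\epsilon$

Agents of finitely many types arrive one per period and wait until they are matched. Certain pairs of types may be matched, each at a fixed reward. A policy must decide as it goes; a clairvoyant may wait until time $T$ and then match everyone present optimally. We study a very simple policy, called $\mathbf{TP}$: it arranges the types in rooted trees, and an arriving agent looks first for a waiting agent of a child type, then for one of its parent type. How much does it lose against the clairvoyant, uniformly in $T$?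

Here is a first guess. A parameter $\epsilon>0$ will measure how much room the arrival rates leave. Every queue that matters should be pushed down by a drift of at least $\epsilon$. A walk with bounded steps and drift $-\epsilon$, reflected at $0$, has mean height of order $1/\epsilon$. There are finitely many queues, so the loss should be $O(1/\epsilon)$.

**Two types.** Let types $1$ and $2$ be compatible, with $\lambda_2-\lambda_1=\epsilon>0$, and match whenever possible. With $A_i(t)$ the number of arrivals of type $i$ by time $t$, the queue of type $1$ is $(A_1(t)-A_2(t))^+$, the positive part of a walk with drift $-\epsilon$. Its mean is at most $1/(2\epsilon)$ at all times (Lemma 3 below). The guess for the queue is right. The loss is even $0$, since the policy makes $\min(A_1,A_2)$ matches and nobody can make more.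

There is also a reason to doubt the guess. In a deeper tree, an inner type sees what its descendants have left over, and that stream is not i.i.d. Its fluctuations might be amplified from level to level. The bound known for $\mathbf{TP}$ on general acyclic networks is $O(\epsilon^{-(d+1)/2})$, where $d$ is the depth, and it gets worse with $d$; on paths with $4$ nodes, $O(\epsilon^{-1})$ is known. Whether $O(\epsilon^{-1})$ holds on every acyclic network is a conjecture, to be proved or disproved; the problem comes from Süleyman Kerimov, Pengyu Qian, Mingwei Yang and Sophie H. Yu, "Optimal regret for dynamic matching with static priorities", arXiv:2503.09762 (2025). The guess turns out to be correct. Short paths confirm it by hand; on five types in a row the hand computation gets stuck, and the repair there already contains the general proof.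

## 2. The fluid problem, its rooted forest, and the policy $\mathbf{TP}$

**Definition (model).** The types are $V=\{1,\dots,n\}$. In each period $t=1,2,\dots$ exactly one agent arrives, of type $i$ with probability $\lambda_i>0$, independently across periods, $\sum_i\lambda_i=1$. Queues start empty and nobody abandons. A graph $G=(V,E)$ lists the compatible pairs; a match on $e\in E$ yields $r_e>0$. Put $r_{\max}=\max_e r_e$.

**Definition (regret).** $R^\pi(T)$ is the reward collected by policy $\pi$ by time $T$, and $R^*(T)$ is the reward of an optimal matching of the agents that arrived by time $T$, chosen in hindsight. Then $\mathrm{Reg}^\pi(T)=\mathbb E[R^*(T)]-\mathbb E[R^\pi(T)]$, and the all-time regret is $\sup_{T\ge1}\mathrm{Reg}^\pi(T)$. It is $O(f(\epsilon))$ if it is at most $Cf(\epsilon)$ for all $\lambda$ satisfying the condition GPG below, where $C$ may depend on $G$ and $r$ but not on $\lambda$ (hence not on $\epsilon$) or $T$.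

**Definition (fluid problem, GPG, gap).** The fluid problem is
$$\max_{z\ge 0}\ \sum_{e\in E} r_e z_e\quad\text{subject to}\quad \sum_{e\ni i} z_e\le \lambda_i\quad (i\in V).$$
The *general position gap condition* (GPG) says that it has a unique, non-degenerate optimal solution $z^*$. Non-degenerate means: after adding one slack variable per constraint, so that there are $n$ equations, all $n$ basic variables are positive. Let $\mathcal A_+$ be the set of types with positive slack $\lambda_i-\sum_{e\ni i}z_e^*$. The gap $\epsilon>0$ is the minimum of all positive $z^*_e$ and all positive slacks.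

**Example.** On the path $1-2-3$ take $\lambda=(0.2,\,0.3,\,0.5)$ and $r_{12}=2$, $r_{23}=1$. The optimum is $z^*_{12}=0.2$, $z^*_{23}=0.1$, with slack $0.4$ at type $3$ only; it is unique, three variables are positive, and $\epsilon=0.1$. With $r_{12}=r_{23}=1$ and the same $\lambda$, every choice with $z_{12}+z_{23}=0.3$, $z_{12}\le0.2$ is optimal, and GPG fails.

The lower bound that sets the benchmark is due to Kerimov, Ashlagi and Gurvich: there are networks, and rates satisfying GPG with arbitrarily small $\epsilon$, on which every policy has all-time regret at least $c/\epsilon$, with $c>0$ independent of $\epsilon$. Some instances admit smaller regret. So a policy is said to have the optimal regret scaling if its all-time regret is $O(\epsilon^{-1})$.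

**Proposition 1 (structure under GPG).** Let $G$ be acyclic, let GPG hold, and let $F=\{e:z^*_e>0\}$. Then $F$ is a forest in which each tree (isolated vertices included) contains exactly one type of $\mathcal A_+$. Call it the root of its tree. There is a vector $y$ with $y_i=0$ at roots, $y_i>0$ at non-roots, $y_i+y_j=r_{ij}$ on $F$ and $y_i+y_j>r_{ij}$ on $E\setminus F$.

*Proof.* A unique optimum is a vertex, so it is basic. By non-degeneracy the positive variables (active edges and slacks of $\mathcal A_+$) are exactly the $n$ basic ones, and their columns form a nonsingular matrix $\mathbf B$. Sort rows by the components of $(V,F)$. Each column touches only rows of one component, so $\mathbf B$ is block diagonal, and nonsingularity forces square blocks. A component with $k$ vertices is a tree, as $G$ is acyclic, so it has $k-1$ edges and must contain exactly one slack.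

Let $c_{\mathbf B}$ be the rewards of the basic variables ($0$ for slacks) and $y=c_{\mathbf B}\mathbf B^{-1}$. Equality on the basic columns says $y_i+y_j=r_{ij}$ on $F$ and $y_i=0$ at roots. Take a nonbasic variable with column $a$ and reward $c$. Raise it from $0$ to a small $\theta>0$ and change the basic variables by $-\theta\mathbf B^{-1}a$; this stays feasible because they are positive. The objective changes by $\theta(c-ya)$. Since the optimum is unique, $c-ya<0$. For an inactive edge this reads $r_{ij}<y_i+y_j$, and for the slack of a tight type it reads $0<y_i$. $\square$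

**Notation.** Write $p(i)$ for the parent of $i$, $\mathrm{ch}(i)$ for its children, $T_i$ for the subtree rooted at $i$, and $d(i,j)$ for distance in $F$. "Leaf" and "non-leaf" mean having no child, or some child, in $F$; an isolated root is a leaf. The network depth $d$ is the largest distance from a root to a vertex of its tree. Put $z_i:=z^*_{\{i,p(i)\}}$ for a non-root $i$ and $z_i:=\lambda_i-\sum_{e\ni i}z^*_e$ for a root $i$. Then $z_i\ge\epsilon$, and since non-roots are tight,
$$\lambda_i=z_i+\sum_{c\in \mathrm{ch}(i)}z_c\qquad(i\in V).\tag{1}$$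
In the example, type $3$ is the root, $d=2$, and $(z_1,z_2,z_3)=(0.2,0.1,0.4)$. Let $\nu$ be the number of non-leaf nodes and $\epsilon^\circ:=\min\{z_i:i\text{ non-leaf}\}\ge\epsilon$.

**Definition (tree priority policy $\mathbf{TP}$).** This is the static priority policy of Kerimov, Ashlagi and Gurvich on the rooted forest $F$. An arriving agent is matched, along an active edge, with a waiting agent of one of its child types if any such queue is nonempty, with ties among children broken by a fixed order. Otherwise it is matched with a waiting agent of its parent type if that queue is nonempty. Otherwise it joins its queue.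

**Theorem 1.** If $G$ is acyclic and $\lambda$ satisfies GPG, then for all $T\ge 1$ and $x\ge0$,
$$\mathrm{Reg}^{\mathbf{TP}}(T)\le \frac{4\nu^3r_{\max}}{\epsilon^\circ}\le\frac{4n^3r_{\max}}{\epsilon},\qquad \Pr\big(R^*(T)-R^{\mathbf{TP}}(T)\ge x\big)\le 2\nu^2\exp\Big(-\frac{\epsilon^\circ x}{2\nu^3 r_{\max}}\Big)\quad(\nu\ge1).$$
If $\nu=0$, no edge is active and $\mathbf{TP}$ has zero regret. The result holds for any tie-breaking rule among children, even an adaptive one. Acyclicity of $G$ is used only to know that $F$ is a forest with exactly one slack type per tree.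

So the conjecture is true, with $C=4n^3r_{\max}$. The bound does not see the flows $z_i$ on edges ending at leaves. Section 8 states and proves a converse, Theorem 2.

## 3. The loss is at most a weighted sum of queues

Let $Q_i(t)$ be the queue of type $i$ after period $t$ and $S_i=\sum_{c\in\mathrm{ch}(i)}Q_c$.

**Lemma 1.** Pathwise, $\displaystyle 0\le R^*(T)-R^{\mathbf{TP}}(T)\le r_{\max}\sum_{i\text{ non-leaf}}S_i(T).$

*Proof.* The left inequality holds since the $\mathbf{TP}$ matching is available in hindsight. Take $y$ from Proposition 1. A matching with $m_e$ matches on $e$ has reward at most $\sum_{\{i,j\}}(y_i+y_j)m_{ij}\le\sum_iy_iA_i(T)$, because $y\ge0$ and at most $A_i(T)$ agents of type $i$ are used. So $R^*(T)\le\sum_iy_iA_i(T)$. $\mathbf{TP}$ matches only on $F$, where $r_{ij}=y_i+y_j$, so $R^{\mathbf{TP}}(T)=\sum_iy_i(A_i(T)-Q_i(T))$. Subtract: the loss is at most $\sum_iy_iQ_i(T)$. Roots have $y_i=0$, and for a non-root $y_i\le y_i+y_{p(i)}=r_{\{i,p(i)\}}\le r_{\max}$. Finally, every non-root is a child of exactly one non-leaf. $\square$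

So we must show $\mathbb ES_i(T)=O(1/\epsilon)$. Two rules of motion are all we need about the policy. Let $M_i(t)$ be the number of matches on $\{i,p(i)\}$ by time $t$, with $M_i\equiv0$ for roots.

**Lemma 2.** (a) Queues of adjacent types (in $F$) are never both nonempty. Hence $Q_iS_i=0$. (b) If $S_i(u)>0$, then $M_i(u)=M_i(u-1)$.

*Proof.* (a) An agent joins its queue only if all child queues and the parent queue are empty, and matches only shorten queues. (b) If $S_i(u-1)=0$, then in period $u$ a child of $i$ arrived and joined its queue, so no match was made. If $S_i(u-1)>0$, then $Q_i(u-1)=0$ by (a). So an arriving $p(i)$ cannot match with $i$, and an arriving $i$ matches with a child. No other arrival can produce a match on $\{i,p(i)\}$. $\square$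

In words: while some child of $i$ waits, the edge above $i$ is silent. This is what priority for children buys.

## 4. Alternating sums, and walks read backwards from $t$

The aim of this section is to find quantities that are honest random walks. Let
$$N_i=\sum_{j\in T_i}(-1)^{d(i,j)}A_j,\qquad P_i=\sum_{j\in T_i}(-1)^{d(i,j)}Q_j,\qquad n_i(s,t)=N_i(t)-N_i(s).$$
A match inside $T_i$ removes one agent at each parity, so it cancels in $P_i$; a match on $\{i,p(i)\}$ removes one agent of type $i$. Therefore
$$P_i=N_i-M_i.\tag{2}$$
Moreover $n_i(s,t)$ is a sum of $t-s$ i.i.d. steps in $\{-1,0,1\}$. Their mean is $z_i$: by induction from the leaves upward and (1), the mean is $\lambda_i-\sum_{c}z_c=z_i$.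

Put $\tilde n_j(s,t)=n_j(s,t)-z_j(t-s)$ and, for $a>0$,
$$H_j^a(t)=\max_{0\le s\le t}\big[|\tilde n_j(s,t)|-a(t-s)\big]\ge0 .$$
The windows $(s,t]$ all end at the same fixed time $t$; this will matter.

Recall two textbook facts. Hoeffding's lemma: a centered variable $\xi$ with values in an interval of length $\ell$ has $\mathbb Ee^{\theta\xi}\le e^{\theta^2\ell^2/8}$. Ville's inequality: a nonnegative supermartingale started at $1$ ever reaches level $b$ with probability at most $1/b$.

**Lemma 3.** For $x>0$: $\Pr(H_j^a(t)\ge x)\le2e^{-2ax}$. Also $\mathbb E H_j^a(t)\le1/a$, and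
$$\mathbb E\max_{0\le s\le t}[-n_j(s,t)]\le\frac1{2z_j}.\tag{3}$$

*Proof.* For $u=0,\dots,t$ let $X_u=\tilde n_j(t-u,t)$. This is a random walk in reversed time whose i.i.d. centered steps take values in an interval of length $2$, so the moment generating function of $\pm$ a step at $\theta$ is at most $e^{\theta^2/2}$. With $\theta=2a$ this is $e^{2a^2}$, so $\exp(2a(\pm X_u-au))$ is a nonnegative supermartingale in $u$ started at $1$. Ville gives
$$\Pr\big(\max_u(\pm X_u-au)\ge x\big)\le e^{-2ax}.$$
A union bound over the two signs gives the tail of $H^a_j$. Each of the two maxima is nonnegative (take $u=0$) and has mean at most $\int_0^\infty e^{-2ax}\,dx=1/(2a)$; since $H^a_j$ is at most their sum, $\mathbb EH_j^a\le1/a$. For (3), $-n_j(t-u,t)=-X_u-z_ju$; use the one-sided bound with $a=z_j$. $\square$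

## 5. Stars, and paths with three or four types

**Star rooted at its center $\rho$.** Here $M_\rho=0$, so $Q_\rho-S_\rho=N_\rho$ by (2), and $Q_\rho S_\rho=0$ gives $S_\rho=N_\rho^-$. As $N_\rho^-(t)\le\max_s[-n_\rho(s,t)]$ (take $s=0$ or $s=t$), $\mathbb ES_\rho(t)\le1/(2\epsilon)$.

**Paths.** Let the types be $1-2-\cdots-k$, all edges active, with root $k$; so $p(i)=i+1$ and $S_i=Q_{i-1}$. (With $y_1=\dots=y_{k-1}=1$, $y_k=0$ and rewards $r_{i,i+1}=y_i+y_{i+1}$, every choice of $z_i>0$ of total rate $1$ arises; see (ii) in Section 8.) Then $P_i=Q_i-Q_{i-1}+Q_{i-2}-\cdots$. Suppose $Q_{i-1}(t)>0$, and let $s<t$ be the last time with $Q_{i-1}(s)=0$. By Lemma 2(b) and (2), $P_i(t)=P_i(s)+n_i(s,t)$. By Lemma 2(a), $Q_i(t)=Q_{i-2}(t)=0$. Write this out.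

* For $i=2$: $-Q_1(t)=Q_2(s)+n_2(s,t)$, so $Q_1(t)\le-n_2(s,t)$.
* For $i=3$: $-Q_2(t)=Q_3(s)+Q_1(s)+n_3(s,t)$, so $Q_2(t)\le-n_3(s,t)$.

Hence, also when the queue is empty,
$$Q_1(t)\le\max_{s\le t}[-n_2(s,t)],\qquad Q_2(t)\le\max_{s\le t}[-n_3(s,t)],\tag{4}$$
and both means are at most $1/(2\epsilon)$ by (3). This settles the path with three types: its regret is at most $r_{\max}/\epsilon$.

With four types and root $4$ we also need $Q_3$. At the root $M_4=0$, so $Q_4-Q_3+Q_2-Q_1=N_4$. If $Q_3(t)>0$, then $Q_2(t)=Q_4(t)=0$ and $Q_3(t)=-N_4(t)-Q_1(t)\le N_4^-(t)$. So the regret is at most $3r_{\max}/(2\epsilon)$, although the depth is $3$. The guess survives.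

## 6. Five types in a row: a queue read at a random time

Take $k=5$ with root $5$. The bounds (4) still hold. Now node $4$ is not the root and $M_4$ moves, so we use the last time $s$ with $Q_3(s)=0$. If $Q_3(t)>0$, the identity $P_4(t)=P_4(s)+n_4(s,t)$ reads
$$-Q_3(t)-Q_1(t)=Q_4(s)+Q_2(s)-Q_1(s)+n_4(s,t),$$
and therefore
$$Q_3(t)\le\max_{s\le t}\big[\,Q_1(s)-n_4(s,t)\,\big].\tag{5}$$

**Where the level-by-level argument stops.** One would like to bound the term $Q_1(s)$ by what we know one step earlier, $\mathbb EQ_1(s)\le1/(2\epsilon)$. But that is a bound for each fixed $s$, and the maximizing $s$ depends on the path. The way to cover all $s$ at once is to write $Q_3(t)\le\max_{s\le t}Q_1(s)+\max_{s\le t}[-n_4(s,t)]$. This is useless for all-time regret, because $\mathbb E\max_{s\le t}Q_1(s)\to\infty$ as $t\to\infty$.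

Let us check this. By (4) and Markov, $\Pr(Q_2(s)\le K)\ge3/4$ for every $s$ if $K=2/\epsilon$. Fix $m$, put $L=m+\lceil K\rceil$ and cut time into blocks of length $L$. By Fatou, with probability at least $3/4$ infinitely many blocks start with $Q_2\le K$. At each such start, independently of the past, the block consists of type-$1$ arrivals only with probability $\lambda_1^L$; so almost surely on that event this eventually happens. In such a block at most $K$ arrivals find a waiting type-$2$ agent, and the others join, so $Q_1\ge m$ at its end. Thus $\Pr(\sup_sQ_1(s)\ge m)\ge3/4$ for every $m$.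

**The way past it.** A large $Q_1(s)$ has a cost in time: by (4), $Q_1(s)\le\max_{s'\le s}[-n_2(s',s)]$, and for this to be large, walk $2$ must fight its own drift on $(s',s]$. So do not separate the maxima. Insert (4) in (5):
$$Q_3(t)\le\max_{s'\le s\le t}\big[-n_4(s,t)-n_2(s',s)\big].$$
The drift of the bracket is at most $-\epsilon(t-s)-\epsilon(s-s')=-\epsilon(t-s')$. It pays for the whole stretch from the *fixed* time $t$ back to the earliest time $s'$. Now re-anchor the fluctuations at $t$ as well, with $\tilde n_2(s',s)=\tilde n_2(s',t)-\tilde n_2(s,t)$. Put $u=t-s\le u'=t-s'$. Since $\epsilon u'\ge\frac\epsilon3(u+u'+u)$, the bracket is at most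
$$\big[|\tilde n_4(s,t)|-\tfrac\epsilon3u\big]+\big[|\tilde n_2(s',t)|-\tfrac\epsilon3u'\big]+\big[|\tilde n_2(s,t)|-\tfrac\epsilon3u\big]\le H_4^{\epsilon/3}(t)+2H_2^{\epsilon/3}(t).$$
Lemma 3 gives $\mathbb EQ_3(t)\le9/\epsilon$: the random times are gone, and no power of $\epsilon$ was lost. (For the root, if $Q_4(t)>0$ then $Q_3(t)=Q_5(t)=0$ and $Q_4(t)=-N_5(t)-Q_2(t)+Q_1(t)\le -N_5(t)+Q_1(t)$, with $Q_1$ at the fixed time $t$.)

## 7. The recursion over two generations, and the proof of Theorem 1

On a path we dropped terms such as $-Q_1(t)$ by their sign. On a tree this is not always possible. Consider the tree with root $i$, children $c$ and $c'$, and one child $g$ of $c$; let a $g$-agent and then a $c'$-agent arrive. Both wait. Here (2) at the root reads $Q_i-(Q_c+Q_{c'})+Q_g=N_i$, so when $S_i=Q_c+Q_{c'}>0$ we have $S_i(t)=-N_i(t)+Q_g(t)$: a term at time $t$ of the wrong sign. The remedy is to run the recursion not for $S_i$ but for $S_i$ minus the offending term. Define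
$$W_i=\sum_{c\in\mathrm{ch}(i)}P_c,\qquad B_i=\sum_{c\in \mathrm{ch}(i)}W_c .$$
For a leaf both are $0$. From the definition of $P_i$ we have $P_i=Q_i-W_i$. Summing $Q_c=P_c+W_c$ over the children gives the second identity below, and the third follows from the first two:
$$P_i=Q_i-W_i,\qquad S_i=W_i+B_i,\qquad Q_i-S_i=P_i-B_i,\qquad W_i\ge-B_i.\tag{6}$$
The last relation is $S_i\ge0$.

**Step 1: bound $W_i$ by one walk and the past of $B_i$.**

**Lemma 4.** For all $i,t$: $\displaystyle -B_i(t)\le W_i(t)\le\max_{0\le s\le t}\big[-B_i(s)-n_i(s,t)\big].$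

*Proof.* The lower bound is in (6). Let $s\le t$ be the last time with $S_i(s)=0$; it exists since $S_i(0)=0$. Then $W_i(s)=-B_i(s)$. If $s=t$ we are done. Otherwise $S_i>0$ at times $s+1,\dots,t$, so $M_i$ is constant from $s$ to $t$ by Lemma 2(b), and $P_i(t)=P_i(s)+n_i(s,t)$ by (2). Since $S_i(t)>0$, $Q_i(t)=0$. Hence
$$W_i(t)=-P_i(t)=-P_i(s)-n_i(s,t)=W_i(s)-Q_i(s)-n_i(s,t)\le-B_i(s)-n_i(s,t).\qquad\square$$

**Step 2: close the recursion.** The lower bound, applied to the children of $i$, turns $-B_i$ into something we can bound from above: $-B_i=-\sum_cW_c\le\sum_cB_c=\sum_gW_g$, with $g$ running over the grandchildren of $i$. Leaves contribute $0$. So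
$$W_i(t)\le\max_{0\le s\le t}\Big[\sum_{g}W_g(s)-n_i(s,t)\Big],\qquad -B_i(t)\le\sum_{g} W_g(t),\tag{7}$$
both sums over the non-leaf grandchildren $g$ of $i$. Only upper bounds on the $W_g$ are needed now. On the path with five types and $i=4$ this is (5), with $W_2=Q_1$ and $W_4=Q_3-Q_2+Q_1$ in place of $Q_3$.

**Step 3: iterate (7) and pay all fluctuations from the common time $t$.** For a non-leaf $i$ let $D_i$ be the set of non-leaf nodes of $T_i$ at even distance from $i$ (including $i$), $m_i=|D_i|$ and $\gamma_i=\min_{j\in D_i}z_j$.

**Lemma 5.** For non-leaf $i$ and $a=\gamma_i/(2m_i)$: $\displaystyle W_i(t)\le 2\sum_{j\in D_i}H_j^{a}(t)$.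

*Proof.* For $j\in D_i\setminus\{i\}$ let $g(j)\in D_i$ be the grandparent of $j$. Apply (7) at $i$ and let $\tau_i\le t$ be a maximizer; then apply (7) to each non-leaf grandchild $j$ of $i$ at time $\tau_i$, with maximizer $\tau_j\le\tau_i$; and so on down the tree. A node without non-leaf grandchildren ends its branch. With the convention $\tau_{g(i)}:=t$,
$$W_i(t)\le-\sum_{j\in D_i}n_j(\tau_j,\tau_{g(j)}).$$
Put $u_j=t-\tau_j$ and $u_{g(i)}=0$, so $u_j\ge u_{g(j)}$. Re-anchor at $t$:
$$n_j(\tau_j,\tau_{g(j)})=z_j(u_j-u_{g(j)})+\tilde n_j(\tau_j,t)-\tilde n_j(\tau_{g(j)},t).$$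
As $z_j\ge\gamma_i$,
$$W_i(t)\le-\gamma_i\sum_{j\in D_i}(u_j-u_{g(j)})+\sum_{j\in D_i}\big(|\tilde n_j(\tau_j,t)|+|\tilde n_j(\tau_{g(j)},t)|\big).$$
All terms $u_j-u_{g(j)}$ are nonnegative, and along the chain from $i$ to any $k\in D_i$ they telescope to $u_k$. Hence
$$\sum_{j\in D_i}(u_j-u_{g(j)})\ge\max_{k\in D_i}u_k\ge\frac1{2m_i}\sum_{j\in D_i}(u_j+u_{g(j)}),$$
the last because the sum on the right has $2m_i$ entries, each at most $\max_ku_k$. Therefore
$$W_i(t)\le\sum_{j\in D_i}\Big(\big[|\tilde n_j(\tau_j,t)|-au_j\big]+\big[|\tilde n_j(\tau_{g(j)},t)|-au_{g(j)}\big]\Big)\le2\sum_{j\in D_i}H_j^a(t).\qquad\square$$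

The maximizers are random and depend on everything, but each $H_j^a(t)$ already contains a maximum over all times, so no independence is needed.

**Step 4: from $W_i$ to the queues.** By Lemmas 5 and 3, since the $H$'s are nonnegative, for every non-leaf $i$ and all $t$,
$$\mathbb E W_i(t)^+\le 2m_i\cdot\frac{2m_i}{\gamma_i}=\frac{4m_i^2}{\gamma_i}.\tag{8}$$
Let $\kappa_i$ be the number of non-leaf nodes of $T_i$ and $\hat\gamma_i$ the minimum of $z_j$ over them. These nodes are the disjoint union of $D_i$ (even distance from $i$) and the sets $D_c$ over the non-leaf children $c$ of $i$ (odd distance). By (6), $S_i=W_i+\sum_cW_c$, where leaf children contribute $0$. Apply Lemma 5 to $i$ and to each such $c$. The values of $a$ that occur are all at least $\hat a:=\hat\gamma_i/(2\kappa_i)$, and $H_j^a$ is nonincreasing in $a$. So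
$$S_i(t)\le2\sum_{j\in T_i\text{ non-leaf}}H_j^{\hat a}(t).$$
Taking means with Lemma 3 gives $2\kappa_i\cdot2\kappa_i/\hat\gamma_i$. For the tail, if $S_i(t)\ge x>0$ then some $H_j^{\hat a}(t)\ge x/(2\kappa_i)$, which has probability at most $2\exp(-2\hat a\,x/(2\kappa_i))$ for each $j$. Thus
$$\mathbb E S_i(t)\le\frac{4\kappa_i^2}{\hat\gamma_i},\qquad\Pr(S_i(t)\ge x)\le2\kappa_i\exp\Big(-\frac{\hat\gamma_ix}{2\kappa_i^2}\Big).\tag{9}$$

**Step 5: proof of Theorem 1.** If $\nu=0$, Lemma 1 gives loss $0$. Let $\nu\ge1$. For non-leaf $i$ we have $\kappa_i\le\nu$ and $\hat\gamma_i\ge\epsilon^\circ$. Lemma 1 and (9) give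
$$\mathrm{Reg}^{\mathbf{TP}}(T)\le r_{\max}\cdot\nu\cdot\frac{4\nu^2}{\epsilon^\circ}\le\frac{4n^3r_{\max}}{\epsilon}.$$
For $x=0$ the tail bound is trivial, as $2\nu^2\ge1$. For $x>0$, if the loss is at least $x$ then some non-leaf $i$ has $S_i(T)\ge x/(\nu r_{\max})$; by (9) and a union bound the probability is at most $\nu\cdot2\nu\exp(-\epsilon^\circ x/(2\nu^3r_{\max}))$. How ties among children are broken was used nowhere, and acyclicity of $G$ only through the shape of $F$. $\blacksquare$

## 8. Networks on which $1/\epsilon$ is attained

**Theorem 2 (converse).** Let $(G,r)$ be acyclic and admit at least one GPG rate vector.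

(a) If every component of $G$ is a single vertex or a star (possibly a single edge) with all rewards equal, then $R^{\mathbf{TP}}(T)=R^*(T)$ pathwise for every GPG $\lambda$.

(b) Otherwise, for every $F$ that is the active forest of some GPG rate vector, there are $c,\epsilon_0>0$ such that for each $\epsilon\in(0,\epsilon_0)$ some GPG $\lambda$ with active forest $F$ and gap exactly $\epsilon$ has $\sup_T\mathrm{Reg}^{\mathbf{TP}}(T)\ge c/\epsilon$.

So the worst-case regret exponent of $\mathbf{TP}$ in $1/\epsilon$ is exactly $1$ for every acyclic network admitting GPG, except for those in (a), where the regret is $0$.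

**Valid pairs.** To build rates with a prescribed forest, call $(F,y)$ *valid* if $F\subseteq E$, each component of $F$ has one designated root, $y_i=0$ at roots, $y_i>0$ at non-roots, $y_i+y_j=r_{ij}$ on $F$ and $y_i+y_j>r_{ij}$ on $E\setminus F$.

(i) *GPG implies validity* of its rooted active forest with a suitable $y$: this is Proposition 1.

(ii) *Validity implies GPG.* Let $(F,y)$ be valid, and take any $w_i>0$ such that $\lambda_i:=w_i+\sum_{c\in\mathrm{ch}(i)}w_c$ satisfies $\sum_i\lambda_i=1$. Put $z_{\{i,p(i)\}}=w_i$ on $F$ and $0$ elsewhere. Non-roots are tight and a root $i$ has slack $w_i$. So $z$ and $y$ are feasible for the primal and the dual problem and satisfy complementary slackness, and $z$ is optimal. Any optimal $z'$ satisfies complementary slackness with $y$ too: it vanishes off $F$ and is tight at non-roots, so it is determined from the leaves upward and equals $z$. There are $|F|+\#\text{roots}=n$ positive variables, so the solution is non-degenerate. Hence GPG holds with active forest $F$, $z_i=w_i$, and gap $\min_iw_i$.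

### Part (a): all edges of an equal-reward star are active

Components of $G$ do not interact. Take one nontrivial component: center $0$, leaves $1,\dots,k$, common reward $r$. Let $(F,y)$ be valid, as in (i).

Let $k\ge2$ and suppose $0$ is not a root. Its parent is a star leaf $j$, whose only neighbor in $G$ is $0$; so $j$ is a root, $y_j=0$ and $y_0=r$. Take another leaf $l$. If $l$ is a child of $0$, then $y_l=r-y_0=0$, against $y_l>0$. Otherwise $l$ is an isolated root, $y_l=0$, and $y_0+y_l=r$ contradicts the strict inequality on $\{0,l\}\notin F$. So $0$ is a root, $y_0=0$, and $y_l\ge r>0$ for each leaf. Each leaf is then a non-root, so its edge is active. If $k=1$, the edge is active, since otherwise both ends are roots with $y=0$, and $0>r$ is false.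

So all edges are active. By Lemma 2(a), either $Q_0=0$ or all $Q_l=0$. Hence the number of matches, $A_0-Q_0=\sum_l(A_l-Q_l)$, equals $\min(A_0,\sum_lA_l)$. No matching in the star has more, and all rewards are equal. So there is no loss on any path. $\square$

### Part (b): the rates and the probabilistic facts

Fix a valid $(F,y)$. The plan is to give weight $\epsilon$ to a few special nodes, so that their walks fluctuate by $1/\epsilon$ over time $\epsilon^{-2}$, and then to exhibit of order $1/\epsilon$ improvements of the $\mathbf{TP}$ matching with probability bounded below. Since $R^*-R^{\mathbf{TP}}\ge0$ always, this suffices.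

For a nonempty *special* set $\Sigma\subsetneq V$ let $w_i=\epsilon$ on $\Sigma$ and $w_i=b_\epsilon$ off $\Sigma$, with $b_\epsilon$ fixed by $\sum_i\lambda_i=1$. In this sum $w_i$ is counted once if $i$ is a root and twice otherwise, so $b_\epsilon\to b_0>0$ as $\epsilon\to0$. For small $\epsilon$ we have $b_\epsilon\ge\beta:=b_0/2\ge\epsilon$, and by (ii) the gap is exactly $\epsilon$. "W.h.p." means with probability tending to $1$ as $\epsilon\to0$, and "bounded below" means by a positive constant for all small $\epsilon$. We use the following.

* **Means.** With $C_1:=4n^2$, (8) and (9) give $\mathbb ES_j(t)\le C_1/\epsilon$ for all $j,t$, and $\mathbb EW_j(t)^+\le C_1/\gamma_j$ for non-leaf $j$ ($W_j=0$ for leaves).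
* **Central limit theorem.** A step of $N_j$ has mean $w_j$ and variance $\lambda(T_j)-w_j^2$, where $\lambda(T_j)=\sum_{k\in T_j}\lambda_k$. If $j\in\Sigma$ and some node of $T_j$ is outside $\Sigma$, the variance tends to a limit $\sigma_j^2>0$. Steps are bounded, so the Lindeberg theorem for triangular arrays applies: if $\epsilon^2k_\epsilon\to\tau>0$, then $\epsilon$ times the increment of $N_j$ over $k_\epsilon$ periods converges in law to a normal variable of mean $\tau$ and variance $\tau\sigma_j^2$. In particular it lies in any fixed nondegenerate interval with probability bounded below.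
* **Chebyshev.** If $j\notin\Sigma$ and $k_\epsilon\to\infty$, then $N_j(k_\epsilon)\ge\beta k_\epsilon/2$ w.h.p., as the mean is at least $\beta k_\epsilon$ and the variance at most $k_\epsilon$. If $l\in\Sigma$ is a leaf, then $\lambda_l=\epsilon$, and for $\epsilon^2k_\epsilon\to\tau$ we have $\epsilon A_l(k_\epsilon)\to\tau$ in probability, as the variance of $\epsilon A_l(k_\epsilon)$ is at most $\epsilon^3k_\epsilon\to0$.

### Case 1: $F$ has depth at least $2$

Choose a non-root, non-leaf $c$, with path $c=x_0,x_1,\dots,x_m=\rho$ to its root ($m\ge1$), and let $\Sigma=\{c\}$. The children of $c$ are outside $\Sigma$, so the central limit theorem applies to $N_c$. The idea is to let many matches on $\{c,p(c)\}$ happen first, and then let a surplus of children of $c$ arrive, so that these matches were mistakes.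

**Step 1: $B_c$ is negligible.** We have $B_c\le\sum_{g\in\mathrm{ch}(c)}W_g^+$, and by (7) $-B_c$ is at most the sum of $W_g^+$ over non-leaf grandchildren. All strict descendants of $c$ have weight at least $\beta$, so $\mathbb E|B_c(t)|\le C_2:=nC_1/\beta$, independent of $\epsilon$ and $t$. Hence $|B_c(t)|\le1/(2\epsilon)$ w.h.p. at any given time.

Let $K=8C_1$, $\tau=\max(64,2(K+2))$, $h=\lceil\tau\epsilon^{-2}\rceil$ and $T=2h$.

**Step 2: time $h$.** Since $Q_c\le S_{p(c)}$, Markov gives $\Pr(Q_c(h)>K/\epsilon)\le C_1/K=1/8$. Next, $\mathbb EN_c(h)=\epsilon h\ge\tau/\epsilon$ and the variance is at most $h\le2\tau\epsilon^{-2}$, so by Chebyshev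
$$\Pr\big(N_c(h)<\tau/(2\epsilon)\big)\le\frac{2\tau\epsilon^{-2}}{\tau^2\epsilon^{-2}/4}=\frac8\tau\le\frac18.$$
By (2) and (6), $M_c=N_c-Q_c+W_c\ge N_c-Q_c-B_c$. Outside these two events and if $|B_c(h)|\le1/\epsilon$, we get $M_c(h)\ge(\tau/2-K-1)/\epsilon\ge1/\epsilon$. So for small $\epsilon$ the event $E_1=\{Q_c(h)\le K/\epsilon,\ M_c(h)\ge1/\epsilon\}$ has probability at least $1/2$.

**Step 3: the increment.** The event $E_2=\{n_c(h,T)\le-(K+3)/\epsilon\}$ is independent of the first $h$ periods, hence of $E_1$, and its probability is bounded below. So $\Pr(E_1\cap E_2)$ is bounded below.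

**Step 4: children of $c$ wait at time $T$.** On $E_1\cap E_2$, suppose also $|B_c(T)|+|B_c(h)|\le1/\epsilon$, which holds w.h.p. Since $M_c$ is nondecreasing, $P_c(T)\le P_c(h)+n_c(h,T)$. By (6),
$$S_c(T)\ge S_c(T)-Q_c(T)=B_c(T)-P_c(T)\ge B_c(T)-P_c(h)-n_c(h,T),$$
and $P_c(h)=Q_c(h)-S_c(h)+B_c(h)\le K/\epsilon+B_c(h)$. So $S_c(T)\ge(K+3-K-1)/\epsilon\ge1/\epsilon$. Also $M_c(T)\ge M_c(h)\ge1/\epsilon$.

**Step 5: the rest of the path.** For $x=x_1,\dots,x_{m-1}$, as in Step 2, $M_x(T)\ge N_x(T)-Q_x(T)-B_x(T)^+$; and by (6) with $M_\rho=0$, $Q_\rho(T)\ge P_\rho(T)-B_\rho(T)\ge N_\rho(T)-B_\rho(T)^+$. Here $N_x(T),N_\rho(T)\ge\beta T/2$ w.h.p. The subtracted terms have mean $O(1/\epsilon)$, since $Q_x\le S_{p(x)}$ and $B_j^+\le\sum_{g\in\mathrm{ch}(j)}W_g^+$. By Markov they are at most $\beta T/4$ w.h.p., as $T\ge2\tau\epsilon^{-2}$. So $M_{x_1}(T),\dots,M_{x_{m-1}}(T)$ and $Q_\rho(T)$ are at least $\beta T/4\ge1/\epsilon$ w.h.p.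

**Step 6: improve along the path.** With some probability at least $p_1>0$ all this happens. Let $k=\lfloor1/\epsilon\rfloor$. Remove $k$ matches on each of $x_0x_1,x_2x_3,\dots$. Add $k$ matches between waiting children of $c$ and the freed $x_0$-agents, and $k$ matches on each of $x_1x_2,x_3x_4,\dots$, as far as these edges lie on the path. There are enough matches to remove, because $M_{x_l}(T)\ge k$ for $0\le l\le m-1$. Each $x_l$ with $1\le l\le m-1$ lies on one removed and one added edge, so its freed agents are reused. If $m$ is even, the last edge $x_{m-1}x_m$ is an added one and uses waiting $\rho$-agents, of which there are at least $k$; if $m$ is odd, it is a removed one and $k$ agents of type $\rho$ become unmatched. All edges used are in $F$, so the reward is the sum of $y$ over matched agents. Since $y_\rho=0$, the net gain is $y_g$ for each newly matched child $g$ of $c$. Hence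
$$\mathrm{Reg}^{\mathbf{TP}}(T)\ge p_1k\min_{g\in\mathrm{ch}(c)}y_g\ge c/\epsilon .$$

From now on $F$ has depth at most $1$. Then all children are leaves, so $B_j\equiv0$. For every root $\rho$, (6) and $M_\rho=0$ give $Q_\rho-S_\rho=N_\rho$, and with $Q_\rho S_\rho=0$ we get $S_\rho=N_\rho^-$, $Q_\rho=N_\rho^+$.

### Case 2: depth at most $1$, and some root $\rho$ has children with unequal rewards

The idea is that $\rho$ first serves cheap children, and later expensive ones are left over. Let $U$ be the children with maximal reward $r_{\rho u}$, $L\ne\emptyset$ the others, and fix $v\in L$. Take $\Sigma=\{\rho\}\cup L$, $h=\lceil\epsilon^{-2}\rceil$ and $T=2h$. As $U\subseteq T_\rho\setminus\Sigma$, the central limit theorem applies to $N_\rho$. By independence of increments the event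
$$\{0\le N_\rho(h)\le1/\epsilon\}\cap\{n_\rho(h,T)\le-(3|L|+2)/\epsilon\}$$
has probability bounded below. Write $A_L,Q_L,Q_U$ for sums over $L$ and $U$. As $\epsilon A_L(T)\to2|L|$ and $\epsilon A_v(h)\to1$ in probability, w.h.p. $A_L(T)\le3|L|/\epsilon$ and $A_v(h)\ge1/(2\epsilon)$.

On the intersection, $S_\rho(h)=N_\rho(h)^-=0$, so no $v$ waits at time $h$ and $M_v(T)\ge M_v(h)=A_v(h)\ge1/(2\epsilon)$. Also $S_\rho(T)\ge-N_\rho(T)\ge(3|L|+1)/\epsilon$, so $Q_U(T)=S_\rho(T)-Q_L(T)\ge S_\rho(T)-A_L(T)\ge1/\epsilon$. Replace $\lfloor1/(2\epsilon)\rfloor$ matches $v$–$\rho$ by matches $u$–$\rho$ with waiting agents of types $u\in U$. Each replacement gains $r_{\rho u}-r_{\rho v}>0$. So $\mathrm{Reg}^{\mathbf{TP}}(T)\ge c/\epsilon$.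

### Case 3: depth at most $1$, and each root has equal rewards to all its children

By the hypothesis of (b) some component $H$ of $G$ is neither a single vertex nor an equal-reward star. If one tree of $F$ spanned $H$, then $H$, being acyclic, would equal that tree, which is a vertex or an equal-reward star. So $H$ meets at least two trees of $F$, and being connected it contains an edge $\{u,v\}\notin F$ between different trees. Since $y_u+y_v>r_{uv}>0$, not both ends are roots; say $u$ is a child of $\rho$. The aim is to make many agents of types $u$ and $v$ wait at the same time; $\mathbf{TP}$ never matches them with each other. Let $T=\lceil\epsilon^{-2}\rceil$.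

**(i) $v$ is a root.** Take $\Sigma=\{\rho\}\cup(\mathrm{ch}(\rho)\setminus\{u\})$; it contains neither $u$ nor $v$. For leaves $l\in\Sigma$, $\epsilon A_l(T)\to1$ in probability, so w.h.p.
$$Q_u(T)\ge S_\rho(T)-\sum_{l\in \mathrm{ch}(\rho)\setminus\{u\}}A_l(T)\ge-N_\rho(T)-2n/\epsilon .$$
As $u\in T_\rho\setminus\Sigma$, the central limit theorem shows that $N_\rho(T)\le-(2n+1)/\epsilon$ has probability bounded below, and then $Q_u(T)\ge1/\epsilon$. Moreover $Q_v(T)\ge N_v(T)\ge\beta T/2\ge1/\epsilon$ w.h.p.

**(ii) $v$ is a child of $\rho'\ne\rho$.** Take $\Sigma=\{\rho,\rho'\}\cup(\mathrm{ch}(\rho)\setminus\{u\})\cup(\mathrm{ch}(\rho')\setminus\{v\})$. As in (i), applied to both trees, it suffices that $N_\rho(T)$ and $N_{\rho'}(T)$ are both at most $-(2n+1)/\epsilon$. The steps of the two walks are never both nonzero, as only one agent arrives per period, so their covariance is $-\epsilon^2\to0$, while both step variances have positive limits. By the Lindeberg theorem and the Cramér–Wold device, $(N_\rho(T),N_{\rho'}(T))/\sqrt T$ converges to a nondegenerate Gaussian vector, and $(2n+1)/(\epsilon\sqrt T)\to2n+1$.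 So the joint event has probability bounded below.

In both subcases, with probability bounded below, $Q_u(T)$ and $Q_v(T)$ are both at least $1/\epsilon$. Adding $\lfloor1/\epsilon\rfloor$ matches $u$–$v$ to the $\mathbf{TP}$ matching gains $r_{uv}>0$ each, so $\mathrm{Reg}^{\mathbf{TP}}(T)\ge c/\epsilon$. The three cases cover all valid $F$. $\blacksquare$
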